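\title{Bloch--Kato restricted Lie algebras over $\mathbb{F}_p$ need not be coherent}

\begin{abstract}
A graded restricted Lie algebra generated in degree one is Bloch--Kato if each of its restricted subalgebras generated by elements of degree one has quadratic cohomology. We show that for every prime $p$ there is a finitely presented Bloch--Kato restricted Lie algebra over $\mathbb{F}_p$, with no cohomology above degree two, that contains a finitely generated homogeneous restricted subalgebra which is not finitely presented. The obstruction is a linear functional on the space of generators that is defined only over a finite extension of $\mathbb{F}_p$, so that the Bloch--Kato condition does not detect it. We also characterize the Bloch--Kato algebras with alternating quadratic relations and vanishing third cohomology, and we prove that for $p$ odd all finitely generated homogeneous subalgebras are finitely presented over an infinite field, and over $\mathbb{F}_p$ when there are at most $p+1$ generators.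
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Let $p$ be a prime and $k$ a field of characteristic $p$. We consider graded restricted Lie algebras $\mathfrak g=\bigoplus_{n\ge1}\mathfrak g_n$ over $k$ and their restricted enveloping algebras $u(\mathfrak g)$; the definitions are recalled in Section~\ref{sec:prelim}. The cohomology of $\mathfrak g$ is $H^\bullet(\mathfrak g)=\operatorname{Ext}^\bullet_{u(\mathfrak g)}(k,k)$ with the Yoneda product. As for pro-$p$ groups, $H^1$ measures generators and $H^2$ measures relations. A graded algebra $H=\bigoplus_{i\ge0}H^i$ with $H^0=k$ is \emph{quadratic} if the map $T(H^1)\to H$ from the tensor algebra is surjective and its kernel is generated, as an ideal, by its component of degree two.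

\begin{definition}\label{def:BK}
Let $\mathfrak g$ be a graded restricted Lie algebra that is generated by $\mathfrak g_1$, with $\dim\mathfrak g_1<\infty$. Then $\mathfrak g$ is \emph{Bloch--Kato} if $H^\bullet(\mathfrak k)$ is quadratic for every restricted subalgebra $\mathfrak k\subseteq\mathfrak g$ generated by elements of degree one.
\end{definition}

The analogous notion for groups reads as follows: a pro-$p$ group $G$ is Bloch--Kato if $H^\bullet(H,\mathbb F_p)$ is quadratic for every closed subgroup $H$ of $G$. Typical Bloch--Kato restricted Lie algebras are the algebras $\operatorname{gr}G$ attached, through the Zassenhaus filtration, to certain pro-$p$ groups $G$ with quadratic cohomology. Bloch--Kato pro-$p$ groups are coherent: if $H$ is a finitely generated closed subgroup, then $H^1(H,\mathbb F_p)$ is finite-dimensional, $H^2(H,\mathbb F_p)$ is spanned by products of classes of degree one, and so $H$ has finitely many relations. For a Lie algebra this argument covers only the subalgebras generated in degree one, because no others appear in Definition~\ref{def:BK}. This leads to the following question, posed in \cite{BQ}.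

\begin{quote}
\emph{Let $\mathfrak g$ be a Bloch--Kato restricted Lie algebra over $\mathbb F_p$ and $\mathfrak h$ a finitely generated restricted subalgebra. Is $\mathfrak h$ finitely presented as a restricted Lie algebra?}
\end{quote}

The two extreme cases suggest that the answer is yes. Put $A=u(\mathfrak g)$. A finitely generated homogeneous subalgebra $\mathfrak h$ is finitely presented exactly when $\operatorname{Tor}^A_2(k,A/A\mathfrak h)$ is finite-dimensional (Lemma~\ref{lem:fp} and \eqref{eq:shapiro}). If $\mathfrak g$ is free on $V=\mathfrak g_1$, then $A=T(V)$, the subalgebra generated by $W\subseteq V$ has enveloping algebra $T(W)$ and cohomology $k\oplus W^*$, and $\operatorname{Tor}_2^A(k,-)=0$. If $\mathfrak g$ is abelian with $A=\operatorname{Sym}(V)$, then the subalgebra generated by $W$ has cohomology $\Lambda(W^*)$, and $A$ is Noetherian. Both algebras are Bloch--Kato, and in both every such $\mathfrak h$ is finitely presented. There is also a reason for doubt: over $\mathbb F_p$ the space $\mathfrak g_1$ has finitely many subspaces, so Definition~\ref{def:BK} tests finitely many subalgebras. Each intuition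 turns out to be right in its own range.

\subsection*{Results}

\begin{theorem}\label{thm:main}
For every prime $p$ there are a finitely presented Bloch--Kato restricted Lie algebra $\mathfrak g$ over $\mathbb F_p$ with $H^i(\mathfrak g)=0$ for $i\ge3$ and a finitely generated homogeneous restricted subalgebra $\mathfrak h\subseteq\mathfrak g$ that is not finitely presented. There are such examples with $\dim\mathfrak g_1=9p+1$ and with $\dim\mathfrak g_1=8p+9$.
\end{theorem}

So the answer to the question is no. The other results need some notation. Let $V$ be a finite-dimensional vector space over $k$, and let $\Lambda^2V\subseteq V\otimes V$ be the span of the tensors $v\wedge w=v\otimes w-w\otimes v$. For a subspace $R\subseteq\Lambda^2V$, let $\mathfrak g(V,R)$ be the quotient of the free restricted Lie algebra on $V$ by the restricted ideal generated by $R$, where $v\wedge w$ is read as $[v,w]$. For $\lambda\in V^*$ the \emph{contraction} $\iota_\lambda\colon\Lambda^2V\to V$ is the restriction of $\lambda\otimes 1$, so that $\iota_\lambda(v\wedge w)=\lambda(v)w-\lambda(w)v$. The following condition on the pair $(V,R)$ runs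 through the paper:
\begin{equation}\tag{$*$}\label{eq:star}
R\cap\Lambda^2(\iota_\lambda R)=0\qquad\text{for all } 0\ne\lambda\in V^*.
\end{equation}

\begin{theorem}\label{thm:class}
Let $k$ be a field of characteristic $p$ and $R\subseteq\Lambda^2V$. Then $\mathfrak g(V,R)$ is Bloch--Kato with $H^3(\mathfrak g(V,R))=0$ if and only if \eqref{eq:star} holds.
\end{theorem}

A graded algebra is \emph{graded-coherent} if its finitely generated graded left ideals are finitely presented as modules.

\begin{theorem}\label{thm:pos}
Let $\mathfrak g$ be a Bloch--Kato restricted Lie algebra over $k$ of the form $\mathfrak g(V,R)$ with $R\subseteq\Lambda^2V$; for $p$ odd, every Bloch--Kato algebra has this form. Suppose that $k$ is infinite or that $\dim\mathfrak g_1\le|k|+1$. Let $\mathfrak g'$ be the restricted ideal generated by $[\mathfrak g,\mathfrak g]$. Then $\operatorname{Tor}_i^{u(\mathfrak g')}(k,k)=0$ for $i\ge2$, the algebra $u(\mathfrak g)$ is graded-coherent, and every finitely generated homogeneous restricted subalgebra $\mathfrak h\subseteq\mathfrak g$ is finitely presented; indeed, all the spaces $\operatorname{Tor}_i^{u(\mathfrak h)}(k,k)$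 are finite-dimensional.
\end{theorem}

\begin{corollary}\label{cor:cp}
For $p$ odd, let $c(p)$ be the least value of $\dim\mathfrak g_1$ for a Bloch--Kato restricted Lie algebra $\mathfrak g$ over $\mathbb F_p$ that has a finitely generated homogeneous restricted subalgebra which is not finitely presented. Then
\[
p+2\le c(p)\le\min(9p+1,\,8p+9),
\]
so $c(p)$ grows linearly in $p$.
\end{corollary}

The lower bound is Theorem~\ref{thm:pos} for $k=\mathbb F_p$, and the upper bound is Theorem~\ref{thm:main}.

\subsection*{The method}

A functional $\lambda$ on $V$ defines a small cyclic module over $u(\mathfrak g(V,R))$ whose homology is governed by $\iota_\lambda$. Section~\ref{sec:obstruction} shows, first for a product of two free algebras, how a suitable $\lambda$ yields a finitely generated left ideal that is not finitely presented. Such a functional violates \eqref{eq:star}, and if it takes values in $k$ it destroys the Bloch--Kato property as well. We therefore let it take values in $\mathbb F_{p^d}$. Section~\ref{sec:criterion} proves that \eqref{eq:star} implies the Bloch--Kato property, Section~\ref{sec:example} constructs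 a pair that satisfies \eqref{eq:star} over $\mathbb F_p$ and carries the obstruction over $\mathbb F_{p^d}$, and Section~\ref{sec:transfer} converts the left ideal into a subalgebra by adjoining one free generator. Sections~\ref{sec:ann} and~\ref{sec:coherence} prove Theorems~\ref{thm:class} and~\ref{thm:pos}.

\section{Background}\label{sec:prelim}

\subsection{Restricted Lie algebras}

A \emph{restricted Lie algebra} over $k$ is a Lie algebra $\mathfrak g$ with a map $x\mapsto x^{[p]}$ such that $(cx)^{[p]}=c^px^{[p]}$ for $c\in k$, $\operatorname{ad}(x^{[p]})=(\operatorname{ad}x)^p$, and $(x+y)^{[p]}-x^{[p]}-y^{[p]}$ is given by Jacobson's universal Lie polynomial in $x,y$, the one that computes $(x+y)^p-x^p-y^p$ in associative algebras of characteristic $p$. An associative algebra is a restricted Lie algebra under the commutator and the $p$-th power, and $u(\mathfrak g)$ is the universal associative algebra that receives a homomorphism of restricted Lie algebras from $\mathfrak g$. Restricted subalgebras and restricted ideals are the subalgebras and ideals closed under $x\mapsto x^{[p]}$. A grading satisfies $[\mathfrak g_m,\mathfrak g_n]\subseteq\mathfrak g_{m+n}$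 and $\mathfrak g_n^{[p]}\subseteq\mathfrak g_{pn}$; then $u(\mathfrak g)$ is graded with $u(\mathfrak g)_0=k$. We write $\langle W\rangle$ for the restricted subalgebra generated by a subspace $W$. It is spanned by the elements $w^{[p^i]}$, with $w$ an iterated bracket of elements of $W$ and $i\ge0$: this span is closed under brackets because $\operatorname{ad}(w^{[p^i]})=(\operatorname{ad}w)^{p^i}$, and under the $p$-map by Jacobson's formula.

The Poincar\'e--Birkhoff--Witt theorem, in Jacobson's form, states that for an ordered basis $(x_i)$ of $\mathfrak g$ the ordered monomials in the $x_i$ with exponents at most $p-1$ form a basis of $u(\mathfrak g)$. We use these consequences.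
\begin{itemize}
\item[(P1)] $\mathfrak g\subseteq u(\mathfrak g)$. Hence a homomorphism of restricted Lie algebras that induces an injective map of enveloping algebras is injective.
\item[(P2)] For a restricted subalgebra $\mathfrak k\subseteq\mathfrak g$, the algebra $u(\mathfrak k)$ is the subalgebra of $u(\mathfrak g)$ generated by $\mathfrak k$, and $u(\mathfrak g)$ is free as a left and as a right $u(\mathfrak k)$-module, with a basis that contains $1$ and is homogeneous in the graded case.
\end{itemize}
The free restricted Lie algebra $F(V)$ has $u(F(V))=T(V)$, and if $K\subseteq F(V)$ is the restricted ideal generated by a set $K_0$, then $u(F(V)/K)=T(V)/(K_0)$; both identities follow by comparing universal properties. In particular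
\[
u(\mathfrak g(V,R))=U(V,R):=T(V)/(R).
\]
The map $x\mapsto -x$ on $\mathfrak g$ extends to an anti-automorphism of $u(\mathfrak g)$, so statements about left modules and about right modules are interchangeable.

\subsection{Graded modules and presentations}

Let $A=k\oplus A_1\oplus\cdots$ be a graded algebra with finite-dimensional components, $A_+=\bigoplus_{n\ge1}A_n$, and $h_A(z)=\sum_n(\dim A_n)z^n$ its Hilbert series. Modules are graded and bounded below. A left module $N$ is generated by any homogeneous lift of a basis of $N/A_+N=k\otimes_AN$ (graded Nakayama lemma), and it has a minimal free resolution with terms $A\otimes\operatorname{Tor}_i^A(k,N)$. So $N$ is finitely presented if and only if $\operatorname{Tor}_0^A(k,N)$ and $\operatorname{Tor}_1^A(k,N)$ are finite-dimensional. The space $\operatorname{Tor}_i^A(k,N)$ has an \emph{internal} grading by components $\operatorname{Tor}_{i,j}$, and $\operatorname{Ext}_A^i(N,k)$ is the product of the duals $\operatorname{Ext}^{i,j}=(\operatorname{Tor}_{i,j})^*$. The Yoneda product adds internal degrees. For a left ideal $J\subseteq A_+$, the sequence $0\to J\to A\to A/J\to0$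 gives
\begin{equation}\label{eq:shift}
\operatorname{Tor}_{i}^A(k,A/J)\cong\operatorname{Tor}_{i-1}^A(k,J)\qquad(i\ge1).
\end{equation}

Let $A=u(\mathfrak g)$ and let $\mathfrak k=\langle G\rangle$ be a homogeneous restricted subalgebra generated by a graded subspace $G$. Then $A\mathfrak k=AG$ and $A/A\mathfrak k=A\otimes_{u(\mathfrak k)}k$, and (P2) gives Shapiro's lemma:
\begin{equation}\label{eq:shapiro}
\operatorname{Tor}^A_i(k,A/A\mathfrak k)\cong\operatorname{Tor}_i^{u(\mathfrak k)}(k,k),\qquad \operatorname{Ext}^i_A(A/A\mathfrak k,k)\cong H^i(\mathfrak k).
\end{equation}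
Under the second isomorphism, the map $H^\bullet(\mathfrak g)\to\operatorname{Ext}^\bullet_A(A/A\mathfrak k,k)$ induced by $A/A\mathfrak k\to k$ is the restriction homomorphism of algebras $H^\bullet(\mathfrak g)\to H^\bullet(\mathfrak k)$.

\begin{lemma}\label{lem:fp}
\begin{itemize}
\item[(a)] If a restricted Lie algebra $\mathfrak h$ is finitely presented, then the kernel of every surjection $F\to\mathfrak h$ from a free restricted Lie algebra of finite rank is finitely generated as a restricted ideal.
\item[(b)] Let $\mathfrak h$ be graded and generated by a finite-dimensional graded subspace $G$. Put $T=T(G)$ and $I=\ker(T\to u(\mathfrak h))$. There is an exact sequence of graded spaces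
\[
0\to\operatorname{Tor}_2^{u(\mathfrak h)}(k,k)\to I/(T_+I+IT_+)\to T_+/T_+^2=G .
\]
\item[(c)] In the situation of \textup{(b)}, $\mathfrak h$ is finitely presented if and only if $\operatorname{Tor}_2^{u(\mathfrak h)}(k,k)$ is finite-dimensional.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\mathfrak h=\langle X\mid r\rangle$ be a finite presentation, and let $F$ be free on a finite set $Y$. Choose restricted Lie expressions with $y=w_y(X)$ and $x=s_x(Y)$ in $\mathfrak h$. Let $K'\subseteq F$ be the restricted ideal generated by the finitely many elements $r(s(Y))$ and $y-w_y(s(Y))$; it lies in $\ker(F\to\mathfrak h)$. The assignment $x\mapsto s_x(Y)$ kills $r$ modulo $K'$, so it defines a homomorphism $\mathfrak h\to F/K'$. The composite $F/K'\to\mathfrak h\to F/K'$ sends $y$ to $w_y(s(Y))=y$ and is therefore the identity. Hence $F/K'\to\mathfrak h$ is injective, and $K'$ is the kernel.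

(b) Put $B=u(\mathfrak h)=T/I$. Since $T_+=T\otimes G$, the left $B$-module $T_+/IT_+=B\otimes G$ is free. Apply $k\otimes_B-$ to $0\to I/IT_+\to T_+/IT_+\to B_+\to0$ and use $\operatorname{Tor}^B_1(k,B_+)=\operatorname{Tor}^B_2(k,k)$ from \eqref{eq:shift}.

(c) Let $K=\ker(F(G)\to\mathfrak h)$, so that $I=(K)$. If $\mathfrak h$ is finitely presented, then by (a) $K$ is generated by a finite set $K_0$, so $I=(K_0)$, and $K_0$ spans $I/(T_+I+IT_+)$; now apply (b). Conversely, if $\operatorname{Tor}_2$ is finite-dimensional, then so is $I/(T_+I+IT_+)$, and by induction on the degree the lifts of a homogeneous basis generate the ideal $I$. Each of these finitely many generators involves finitely many elements of $K$, so $I=(K_0)$ for a finite set $K_0\subseteq K$. If $K'$ is the restricted ideal generated by $K_0$, then $u(F(G)/K')=T/(K_0)=u(\mathfrak h)$, and (P1) gives $F(G)/K'=\mathfrak h$.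
\end{proof}

\subsection{Quadratic algebras}

Let $U=T(V)/(R)$ with $R\subseteq V\otimes V$, $n=\dim V$ and $r=\dim R$. Consider the complex of right $U$-modules
\begin{equation}\label{eq:res}
0\to R\otimes U\xrightarrow{\ \partial_2\ }V\otimes U\xrightarrow{\ \partial_1\ }U\to k\to0,
\end{equation}
where $\partial_1(v\otimes a)=va$ and $\partial_2$ is the restriction of $(v\otimes w)\otimes a\mapsto v\otimes wa$. It is exact except possibly at $R\otimes U$: with $T=T(V)$ and $I=(R)=RT+T_+I$, the kernel of $V\otimes U=T_+/T_+I\to U$ is $I/T_+I$, which $R$ generates as a right module. If $\kappa(z)$ is the Hilbert series of $\ker\partial_2$, counting dimensions gives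
\begin{equation}\label{eq:euler}
h_U(z)\,(1-nz+rz^2)=1+\kappa(z).
\end{equation}
Thus \eqref{eq:res} is exact if and only if $h_U=1/(1-nz+rz^2)$.

The \emph{quadratic dual} of $U$ is $U^!=T(V^*)/(R^\perp)$, and $U$ is \emph{Koszul} if $\operatorname{Ext}_U^{i,j}(k,k)=0$ for $i\ne j$. We use the following facts (Priddy; see \cite[Chapters 1--2]{PP}). The diagonal part $\bigoplus_i\operatorname{Ext}_U^{i,i}(k,k)$ is $U^!$. If $U$ is Koszul, then $\operatorname{Ext}_U(k,k)=U^!$, and the left module $k$ has the Koszul resolution with terms $U\otimes(U^!_i)^*$ and differential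
\begin{equation}\label{eq:koszul}
a\otimes\phi\mapsto\sum_j ax_j\otimes\iota_{x_j^*}\phi ,
\end{equation}
where $(x_j)$ is a basis of $V$ with dual basis $(x_j^*)$, and $(\iota_\mu\phi)(h)=\phi(\mu h)$ for $\mu\in V^*$. If \eqref{eq:res} is exact, it is a minimal resolution with generators in degrees $0,1,2$, so $U$ is Koszul, $\operatorname{Ext}_U(k,k)=U^!$ is quadratic, and $\operatorname{Ext}^i_U(k,k)=0$ for $i\ge3$.

Now let $R\subseteq\Lambda^2V$. The annihilator of $\Lambda^2V$ in $V^*\otimes V^*$ consists of the symmetric tensors, which are spanned by the squares $\mu\otimes\mu$. So $U^!=\Lambda(V^*)/(R^\perp)$ is a quotient of the exterior algebra, with $R^\perp$ now taken in $\Lambda^2V^*=(\Lambda^2V)^*$; in particular, nothing below depends on left-right conventions for the Yoneda product. We have $(U^!_2)^*=R$, and the map $\iota_\mu\colon(U_2^!)^*\to(U_1^!)^*$ in \eqref{eq:koszul} is the contraction $R\to V$ of the introduction. If $W=\ker\lambda$ and $\lambda(x)=1$, then $\Lambda^2V=(x\wedge W)\oplus\Lambda^2W$ and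
\begin{equation}\label{eq:contr}
\iota_\lambda(x\wedge w+\omega')=w\qquad(w\in W,\ \omega'\in\Lambda^2W).
\end{equation}
Hence $\iota_\lambda\Lambda^2V\subseteq\ker\lambda$, and $\iota_\lambda\omega=0$ if and only if $\omega\in\Lambda^2\ker\lambda$. For a subspace $W\subseteq V$ we put $R_W=R\cap\Lambda^2W$.

\section{Functionals that obstruct finite presentation}\label{sec:obstruction}

Let $R\subseteq\Lambda^2V$, put $A=U(V,R)$, and assume that \eqref{eq:res} is exact. By \eqref{eq:shift}, a graded left ideal $J\subseteq A_+$ is finitely generated but not finitely presented when $\operatorname{Tor}_1^A(k,A/J)$ is finite-dimensional and $\operatorname{Tor}_2^A(k,A/J)$ is not. We look for cyclic modules whose homology repeats itself in every degree, so that a finite computation decides both conditions.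

Let $E/k$ be a finite field extension and $\lambda\colon V\to E$ a surjective $k$-linear map. The elements of $R$ are sums of commutators and $E[t]$ is commutative, so $v\mapsto\lambda(v)t$ defines a homomorphism of graded $k$-algebras $\chi\colon A\to E[t]$. Since $\lambda(V)=E$, its image is
\[
M=k\oplus Et\oplus Et^2\oplus\cdots=A/J,\qquad J:=\ker\chi .
\]
Tensoring \eqref{eq:res} with $M$, we see that $\operatorname{Tor}^A_\bullet(k,M)$ in internal degree $j$ is the homology of $R\otimes M_{j-2}\to V\otimes M_{j-1}\to M_j$, with maps
\[
(v\wedge w)\otimes m\mapsto v\otimes\lambda(w)tm-w\otimes\lambda(v)tm,\qquad v\otimes m\mapsto\lambda(v)tm .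
\]
Write $V_E=V\otimes_kE$ and $R_E=R\otimes_kE$, let $\lambda_E\colon V_E\to E$ be the $E$-linear extension of $\lambda$, and let $\iota_\lambda$ denote contraction with $\lambda_E$. When $M_{j-2}$, $M_{j-1}$, $M_j$ are all copies of $E$, that is, for $j\ge3$, and also for $j=2$ if $E=k$, the complex is
\begin{equation}\label{eq:torcx}
R_E\xrightarrow{\ -\iota_\lambda\ }V_E\xrightarrow{\ \lambda_E\ }E ,
\end{equation}
which does not depend on $j$.

\begin{example}[a product of two free algebras]\label{ex:product}
Let $V$ have basis $a_1,a_2,b_1,b_2$, and let $R$ be spanned by the four elements $a_i\wedge b_j$. Then $A=k\langle a_1,a_2\rangle\otimes k\langle b_1,b_2\rangle$ and $h_A=1/(1-2z)^2=1/(1-4z+4z^2)$, so \eqref{eq:res} is exact by \eqref{eq:euler}. Take $E=k$, $\lambda(a_1)=\lambda(b_1)=1$ and $\lambda(a_2)=\lambda(b_2)=0$. Then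
\[
\iota_\lambda\colon\quad a_1\wedge b_1\mapsto b_1-a_1,\quad a_1\wedge b_2\mapsto b_2,\quad a_2\wedge b_1\mapsto-a_2,\quad a_2\wedge b_2\mapsto0 .
\]
The image is all of $W=\ker\lambda$, and the kernel is the line spanned by $a_2\wedge b_2$. By \eqref{eq:torcx}, in each degree $j\ge2$ the space $\operatorname{Tor}_1^A(k,M)$ vanishes and $\operatorname{Tor}_2^A(k,M)$ is one-dimensional. So $J=AW$ is generated by three elements and is not finitely presented. By \eqref{eq:shapiro}, $\operatorname{Tor}_2^{u(\langle W\rangle)}(k,k)$ is nonzero in every degree $j\ge2$, and $\langle W\rangle$ is not finitely presented. Relations of every degree can be written down: with $y=a_1-b_1$, the element $(\operatorname{ad}y)^ma_2=(\operatorname{ad}a_1)^ma_2$ lies in the first factor, so $[(\operatorname{ad}y)^ma_2,b_2]=0$ for all $m\ge0$.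

This is not a counterexample to the question. The subalgebra $\langle W\rangle$ is generated in degree one, and its cohomology is not quadratic, since $H^1$ is finite-dimensional and $H^2$ is not. So $\mathfrak g(V,R)$ is not Bloch--Kato.
\end{example}

The computation in the example works over any $E$.

\begin{proposition}\label{prop:obstruction}
Assume that \eqref{eq:res} is exact for $A=U(V,R)$, and that
\begin{itemize}
\item[(a)] $\iota_\lambda R_E=\ker\lambda_E$, and
\item[(b)] $\iota_\lambda$ is not injective on $R_E$.
\end{itemize}
Then the left ideal $J$ is generated by finitely many elements of degrees $1$ and $2$, and it is not finitely presented.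
\end{proposition}

\begin{proof}
By (a) and \eqref{eq:torcx}, $J/A_+J=\operatorname{Tor}^A_1(k,M)$ vanishes in degrees $j\ge3$. It vanishes in degree $0$ and is finite-dimensional in degrees $1$ and $2$, so $J$ is generated as stated. By (b), $\operatorname{Tor}_1^A(k,J)=\operatorname{Tor}_2^A(k,M)$ is nonzero in every degree $j\ge3$; here exactness of \eqref{eq:res} guarantees that $\operatorname{Tor}_2$ is the whole kernel of the first map in \eqref{eq:torcx}.
\end{proof}

Conditions (a) and (b) give $0\ne R_E\cap\Lambda^2\ker\lambda_E=R_E\cap\Lambda^2(\iota_\lambda R_E)$, so \eqref{eq:star} fails for the pair $(V_E,R_E)$ over $E$. If $E=k$, then $J=A\ker\lambda$ and the last argument of Example~\ref{ex:product} shows that $\mathfrak g(V,R)$ is not Bloch--Kato. If $E\ne k$, that argument is not available: the obstruction lives on the hyperplane $\ker\lambda_E$ of $V_E$, which does not come from a subspace of $V$. We shall exploit this gap.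

\section{A criterion for the Bloch--Kato property}\label{sec:criterion}

In this section $k$ is any field of characteristic $p$. Let $W=\ker\lambda$ be a hyperplane of $V$ and $\lambda(x)=1$. By \eqref{eq:contr}, $D=\iota_\lambda R$ is the space of those $w\in W$ for which a relation expresses $[x,w]$ through brackets of elements of $W$. So $U(V,R)$ is obtained from $U(W,R_W)$ by adjoining $x$ and prescribing $\operatorname{ad}x$ on $D$. Such a prescription can force new relations on $W$: applying $\operatorname{ad}x$ to a relation among the elements of $D$ produces a relation among the elements of $W$. Condition \eqref{eq:star} says that $D$ carries no quadratic relation, and induction will show that it carries no relation at all.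

The condition holds if $\dim R\le1$, because then $\dim\iota_\lambda R\le1$. It fails in Example~\ref{ex:product}, where $a_2\wedge b_2\in R\cap\Lambda^2(\iota_\lambda R)$. It also fails for $R=\Lambda^2V$ with $\dim V=3$, where $\iota_\lambda R=\ker\lambda$; this abelian algebra is Bloch--Kato with $H^3\ne0$, so the condition on $H^3$ in Theorem~\ref{thm:class} cannot be dropped.

\begin{proposition}\label{prop:criterion}
Let $(V,R)$ satisfy \eqref{eq:star}, and put $U=U(V,R)$.
\begin{itemize}
\item[(1)] The complex \eqref{eq:res} is exact, and $h_U=1/(1-nz+rz^2)$.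
\item[(2)] For every subspace $W\subseteq V$ the map $U(W,R_W)\to U$ is injective, and $\langle W\rangle=\mathfrak g(W,R_W)$.
\item[(3)] $\mathfrak g(V,R)$ is Bloch--Kato, and $H^i(\langle W\rangle)=0$ for all $W\subseteq V$ and $i\ge3$.
\end{itemize}
\end{proposition}

\begin{proof}
Condition \eqref{eq:star} passes to $(W,R_W)$: if $0\ne\mu\in W^*$ is extended to $\lambda\in V^*$, then $R_W\cap\Lambda^2(\iota_\mu R_W)\subseteq R\cap\Lambda^2(\iota_\lambda R)=0$.

We prove (1) and the first part of (2) together, by induction on $n$; for $n=0$ there is nothing to prove. Let $W=\ker\lambda$ be any hyperplane, $\lambda(x)=1$, $D=\iota_\lambda R\subseteq W$, $a=\dim D$, $r_W=\dim R_W$ and $U_W=U(W,R_W)$. The kernel of $\iota_\lambda$ on $R$ is $R_W$, so $r=r_W+a$. The plan is to bound $h_U$ from above by a normal form and from below by \eqref{eq:euler}, and to see that the bounds agree.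

\emph{The subalgebra generated by $D$.} By \eqref{eq:star}, $R_W\cap\Lambda^2D=0$; this is the only use of the hypothesis apart from its inheritance. By part (2) for $(W,R_W)$, the subalgebra of $U_W$ generated by $D$ is $U(D,0)=T(D)$. It is the enveloping algebra of a restricted subalgebra of $\mathfrak g(W,R_W)$, so (P2) gives a graded subspace $C\ni1$ of $U_W$ such that multiplication $C\otimes T(D)\to U_W$ is bijective. Thus $h_C=h_{U_W}\cdot(1-az)$.

\emph{Upper bound.} All products below are taken in $U$, and $\bar U_W$ is the image of $U_W$ in $U$. For $s\in T(D)$ we have $[x,s]\in\bar U_W$. Indeed, for $s\in D$ there is by \eqref{eq:contr} an element $x\wedge s-\omega'\in R$ with $\omega'\in\Lambda^2W$, and the general case follows from $[x,ss']=[x,s]s'+s[x,s']$. So $x$ can be moved to the left past $T(D)$ at the cost of terms without $x$, and only elements of $C$ need to stand in front of an $x$. To make this precise, put $\Sigma_0=\bar U_W$ and $\Sigma_j=\bar U_W+Cx\Sigma_{j-1}$, an increasing chain of subspaces. We claim that $U_W\Sigma_j\subseteq\Sigma_j$. This holds for $j=0$. For $j\ge1$ take $u\in U_W$, $c\in C$,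 $\xi\in\Sigma_{j-1}$, and write $uc=\sum c's$ with $c'\in C$ and $s\in T(D)$. Then
\[
ucx\xi=\sum c'sx\xi=\sum\bigl(c'x(s\xi)-c'[x,s]\xi\bigr),
\]
where $s\xi$ and $c'[x,s]\xi$ lie in $\Sigma_{j-1}$ by induction on $j$; so $ucx\xi\in\Sigma_j$. Also $x\Sigma_j\subseteq\Sigma_{j+1}$, because $1\in C$. Hence $\bigcup_j\Sigma_j$ is a left ideal containing $1$, and the multiplication map
\begin{equation}\label{eq:normal}
\bigoplus_{j\ge0}(C\otimes kx)^{\otimes j}\otimes U_W\to U
\end{equation}
is surjective. The source has Hilbert series $f=h_{U_W}/(1-zh_C)$, so $h_U\le f$ coefficientwise. By part (1) for $(W,R_W)$,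
\[
\frac1f=\frac1{h_{U_W}}-z(1-az)=1-(n-1)z+r_Wz^2-z+az^2=1-nz+rz^2 .
\]

\emph{Lower bound.} Multiplying \eqref{eq:euler} by $f$ gives $h_U=f+f\kappa$. The series $f$ and $\kappa$ have nonnegative coefficients, so $h_U\ge f$. Therefore $h_U=f$, which is (1). Moreover \eqref{eq:normal} is bijective, and its summand $j=0$ shows that $U_W\to U$ is injective. A smaller subspace $W'$ lies in a hyperplane $W$, and $U(W',R_{W'})\to U_W$ is injective by induction, since $(R_W)_{W'}=R_{W'}$.

The map $\mathfrak g(W,R_W)\to\mathfrak g(V,R)$ has image $\langle W\rangle$ and is injective by (P1), which completes (2). For (3), a restricted subalgebra generated by elements of degree one is $\langle W\rangle=\mathfrak g(W,R_W)$ for some $W$, and (1) holds for $(W,R_W)$. As noted after \eqref{eq:koszul}, its cohomology is then the quadratic algebra $U(W,R_W)^!$, which vanishes above degree two.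
\end{proof}

\section{A pair with a hidden obstruction}\label{sec:example}

From here to the end of Section~\ref{sec:transfer}, $k=\mathbb F_p$. We want a pair that satisfies \eqref{eq:star} for every $k$-valued functional, while some $E$-valued functional satisfies (a) and (b) of Proposition~\ref{prop:obstruction}. A finite field offers a way to tell the two kinds apart. In a $k$-space $P$ of dimension $d$, a finite set $\Omega$ of nonzero vectors can meet the kernel of every $k$-valued functional, whereas an isomorphism $P\to\mathbb F_{p^d}$ vanishes at no point of $\Omega$. We keep the shape of Example~\ref{ex:product}, with generators $P\oplus B$ and relations in $P\wedge B$, but we let each $v\in\Omega$ commute only with a subspace $b_v(Y)$ of $B$. These subspaces are tied together by one family of linear dependencies, which a functional $\lambda$ can exploit only if it is nonzero on nearly all of $\Omega$.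

\subsection{The construction}

Let $d\ge3$, let $P$ and $Y$ be $k$-spaces of dimension $d$, and let $\Omega\subseteq P\setminus\{0\}$ be a set of pairwise nonproportional vectors that spans $P$ and satisfies
\begin{equation}\tag{H}\label{eq:H}
\text{every hyperplane of $P$ contains at least two elements of $\Omega$.}
\end{equation}
One representative of each line of $P$ will do, because a hyperplane has dimension at least two. For $d\le2$ condition \eqref{eq:H} is impossible, since a hyperplane then contains at most one line.

For a nonempty subset $\Omega'\subseteq\Omega$ let $B(\Omega')$ be the quotient of $\bigoplus_{v\in\Omega'}Y$ by the diagonal copy of $Y$, and let $b_v(y)$ be the class of $y$ placed in the summand $v$. By definition,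
\begin{equation}\label{eq:diag}
\sum_{v\in\Omega'}b_v(y_v)=0\ \text{ in } B(\Omega')\iff\text{all } y_v\ (v\in\Omega')\text{ are equal.}
\end{equation}
Put $B=B(\Omega)$, of dimension $(|\Omega|-1)d$, and
\[
V_0=P\oplus B,\qquad V=V_0\oplus ke,\qquad R=\operatorname{span}\{v\wedge b_v(y):v\in\Omega,\ y\in Y\}.
\]
We identify $P\wedge B\supseteq R$ with $P\otimes B$ through $v\wedge b\leftrightarrow v\otimes b$, and we use the decomposition $\Lambda^2V_0=\Lambda^2P\oplus(P\wedge B)\oplus\Lambda^2B$. The generator $e$ appears in no relation; its role begins in Section~\ref{sec:transfer}.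

\begin{lemma}\label{lem:indep}
Let $\Omega'\subseteq\Omega$ have at least two elements. If $\sum_{v\in\Omega'}v\otimes b_v(y_v)=0$ in $P\otimes B(\Omega')$, then $y_v=0$ for all $v\in\Omega'$. In particular, $\dim R=|\Omega|d=\dim V_0$.
\end{lemma}

\begin{proof}
Fix $v_0\in\Omega'$, choose $v_1\in\Omega'\setminus\{v_0\}$, and choose $f\in P^*$ with $f(v_1)=0\ne f(v_0)$; this is possible because $v_0$ and $v_1$ are not proportional. Applying $f\otimes1$ gives $\sum_vb_v(f(v)y_v)=0$, so $f(v_0)y_{v_0}=f(v_1)y_{v_1}=0$ by \eqref{eq:diag}. For $\Omega'=\Omega$ this gives $\dim R=|\Omega|d$, and $\dim V_0=d+(|\Omega|-1)d$.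
\end{proof}

\subsection{Rational functionals}

\begin{proposition}\label{prop:star}
The pairs $(V,R)$ and $(V_0,R)$ satisfy \eqref{eq:star}.
\end{proposition}

\begin{proof}
Since $R_{V_0}=R$, it is enough to treat $(V,R)$. Let $0\ne\lambda\in V^*$, put $\ell=\lambda|_P$ and $\beta=\lambda|_B$, and let $D=\iota_\lambda R$, which is spanned by the vectors
\begin{equation}\label{eq:contrR}
\iota_\lambda(v\wedge b_v(y))=\ell(v)\,b_v(y)-\beta(b_v(y))\,v .
\end{equation}
Let $\omega\in R\cap\Lambda^2D$. If $\ell=0$, then $D\subseteq P$ and $\omega\in\Lambda^2P\cap(P\wedge B)=0$.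

Assume $\ell\ne0$. Let $P_0=\ker\ell$, $\Omega_0=\Omega\cap P_0$ and $\Omega_1=\Omega\setminus\Omega_0$. By \eqref{eq:H}, $|\Omega_0|\ge2$. Since $\Omega_0\ne\emptyset$, \eqref{eq:diag} shows that the sum $B_1=\sum_{v\in\Omega_1}b_v(Y)$ is direct and each $b_v$ is injective. So there is a linear map $\theta\colon B_1\to P$ with $\theta(b_v(y))=-\ell(v)^{-1}\beta(b_v(y))\,v$ for $v\in\Omega_1$. The vectors \eqref{eq:contrR} with $v\in\Omega_1$ span the graph $G=\{u+\theta(u):u\in B_1\}$, and those with $v\in\Omega_0$ span a subspace $Q\subseteq P_0$. Thus $D=G\oplus Q$, and we can write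
\[
\omega=\gamma+\sum_jq_j\wedge(u_j+\theta(u_j))+\sigma,\qquad\gamma\in\Lambda^2G,\quad q_j\in Q,\quad u_j\in B_1,\quad\sigma\in\Lambda^2Q .
\]
Only $\gamma$ contributes to the $\Lambda^2B$-component of $\omega$, and its contribution is the image of $\gamma$ under the isomorphism $\Lambda^2G\cong\Lambda^2B_1$ induced by the projection to $B$. This component is zero because $\omega\in R$, so $\gamma=0$. Comparing $(P\wedge B)$-components gives $\omega=\sum_jq_j\wedge u_j$, that is, $\omega\in P_0\otimes B_1$.

Now write $\omega=\sum_{v\in\Omega}v\otimes b_v(y_v)$. The quotient $B/B_1$ is $B(\Omega_0)$, and the image of $\omega$ in $P\otimes B(\Omega_0)$ is both $0$ and $\sum_{v\in\Omega_0}v\otimes b_v(y_v)$. As $|\Omega_0|\ge2$, Lemma~\ref{lem:indep} gives $y_v=0$ for $v\in\Omega_0$. Applying $\ell\otimes1$ to $\omega\in P_0\otimes B_1$ gives $\sum_{v\in\Omega_1}\ell(v)b_v(y_v)=0$, and the directness of $B_1$ gives $y_v=0$ for $v\in\Omega_1$. Hence $\omega=0$.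
\end{proof}

\subsection{The functional with values in an extension field}

Fix a basis $y_1,\dots,y_d$ of $Y$ and elements $v_1,\dots,v_d\in\Omega$ that form a basis of $P$. If $\lambda(v)\ne0$ for all $v\in\Omega$, we can divide \eqref{eq:contrR} by $\lambda(v)$ and sum over $v$; the terms in $B$ cancel by \eqref{eq:diag}, and a vector of $P$ remains, one for each $y_i$. We choose $\lambda|_B$ so that $y_1,\dots,y_{d-1}$ produce the $d-1$ vectors needed for condition (a) of Proposition~\ref{prop:obstruction}, and $y_d$ produces zero, which is condition (b). This is why $\dim Y=d$. Define $\beta\colon B\to k$ by $\beta(b_v(y_i))=\gamma_i(v)$, where $\gamma_d=0$ and, for $i\le d-1$,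
\[
\gamma_i(v_i)=1,\qquad\gamma_i(v_d)=-1,\qquad\gamma_i(v)=0\ \text{ otherwise.}
\]
This is well defined because $\sum_v\gamma_i(v)=0$ for each $i$.

\begin{lemma}\label{lem:bad}
Let $E/k$ be a field extension and $\lambda\colon V_0\to E$ a $k$-linear map with $\lambda|_B=\beta$ and $\lambda(v)\ne0$ for all $v\in\Omega$. Then $\iota_\lambda R_E=\ker\lambda_E$, and the kernel of $\iota_\lambda$ on $R_E$ is the line spanned by $\omega_d=\sum_{v\in\Omega}\lambda(v)^{-1}\,v\wedge b_v(y_d)$.
\end{lemma}

\begin{proof}
Put $D=\iota_\lambda R_E\subseteq\ker\lambda_E$; the space $\ker\lambda_E$ has $E$-dimension $\dim B+d-1$. By \eqref{eq:contrR}, which holds over $E$ with $\ell(v)=\lambda(v)\in E^\times$, the projection $D\to B_E$ is surjective, and its kernel is $D\cap P_E$. For $\omega_i=\sum_v\lambda(v)^{-1}v\wedge b_v(y_i)\in R_E$ we get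
\[
\iota_\lambda\omega_i=\sum_vb_v(y_i)-\sum_v\gamma_i(v)\lambda(v)^{-1}v=
\begin{cases}\lambda(v_d)^{-1}v_d-\lambda(v_i)^{-1}v_i,&i\le d-1,\\[2pt] 0,&i=d.\end{cases}
\]
The first $d-1$ vectors lie in $D\cap P_E$ and are linearly independent over $E$, because $v_1,\dots,v_d$ is an $E$-basis of $P_E$. So $\dim_ED\ge\dim B+d-1$, and $D=\ker\lambda_E$. By Lemma~\ref{lem:indep}, the kernel of $\iota_\lambda$ on $R_E$ has dimension $\dim V_0-(\dim V_0-1)=1$, and $\omega_d\ne0$ because the elements $v\wedge b_v(y_i)$ form a basis of $R_E$.
\end{proof}

\begin{corollary}\label{cor:J}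
Let $E=\mathbb F_{p^d}$, let $\lambda\colon V_0\to E$ restrict to a $k$-linear isomorphism $P\to E$ and to $\beta$ on $B$, and let $A=U(V_0,R)$. Then $J=\ker(\chi\colon A\to E[t])$ is a left ideal generated by finitely many elements of degrees $1$ and $2$, and it is not finitely presented.
\end{corollary}

\begin{proof}
The complex \eqref{eq:res} for $A$ is exact by Propositions~\ref{prop:star} and~\ref{prop:criterion}. The map $\lambda$ is surjective and does not vanish on $\Omega$. Lemma~\ref{lem:bad} gives the hypotheses of Proposition~\ref{prop:obstruction}.
\end{proof}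

\begin{remark}\label{rem:H}
Hypothesis \eqref{eq:H} is necessary for \eqref{eq:star}. If a hyperplane $\ker\ell$ of $P$ misses $\Omega$, then Lemma~\ref{lem:bad} applies with $E=k$ and gives $\omega_d\in R\cap\Lambda^2(\iota_\lambda R)$. If $\ker\ell\cap\Omega=\{v_0\}$, extend $\ell$ by a functional on $B$ that takes the value $1$ on $b_{v_0}(y_1)$, the value $-1$ on $b_{v'}(y_1)$ for one $v'\ne v_0$, and $0$ on all other $b_v(y_i)$. By \eqref{eq:contrR}, $\iota_\lambda R$ contains $v_0$ and all $b_v(y_2)$ with $v\ne v_0$, hence also $b_{v_0}(y_2)$, and so $v_0\wedge b_{v_0}(y_2)\in R\cap\Lambda^2(\iota_\lambda R)$.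
\end{remark}

\section{From left ideals to subalgebras}\label{sec:transfer}

In Example~\ref{ex:product} the left ideal was $AW$ with $W\subseteq V$, and Shapiro's lemma turned it into a subalgebra. The ideal $J$ of Corollary~\ref{cor:J} is not generated in degree one: otherwise $\langle J_1\rangle$ would have infinite-dimensional $H^2$ by \eqref{eq:shapiro}, which is impossible in the Bloch--Kato algebra $\mathfrak g(V_0,R)$. Its generators of degree two are elements of the associative algebra $A$, and we need a place where $A$ itself sits inside a Lie algebra. A free generator $e$ provides it: the elements of $\mathfrak g(V,R)$ that are linear in $e$ form a free $A$-module of rank one under the adjoint action.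

Let $R\subseteq\Lambda^2V_0$ be arbitrary for now, $\mathfrak g_0=\mathfrak g(V_0,R)$ and $A=u(\mathfrak g_0)$. For a finite-dimensional space $V_1$ let $\mathfrak f=\mathfrak g(V_0\oplus V_1,R)$. A homomorphism out of $\mathfrak f$ is the same as a homomorphism out of $\mathfrak g_0$ together with a linear map out of $V_1$; so $\mathfrak f$ is the free product (coproduct) of $\mathfrak g_0$ and $F(V_1)$. Give $V_0$ \emph{weight} $0$ and $V_1$ weight $1$. Since $R$ has weight $0$, the algebra $u(\mathfrak f)=T(V_0\oplus V_1)/(R)$ is graded by weight. The subspace $\mathfrak f$ is spanned by the elements $w^{[p^i]}$, with $w$ an iterated bracket of elements of $V_0\cup V_1$, and these have a weight; so $\mathfrak f=\bigoplus_{m\ge0}\mathfrak f_{(m)}$. The map $\operatorname{ad}\colon\mathfrak g_0\to\operatorname{End}(\mathfrak f)$ is a homomorphism of restricted Lie algebras, and it makes each $\mathfrak f_{(m)}$ a left $A$-module; we write $a\cdot y$ for the action.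

\begin{lemma}\label{lem:weight}
We have $\mathfrak f_{(0)}=\mathfrak g_0$, and the map $A\otimes V_1\to\mathfrak f_{(1)}$, $a\otimes\varepsilon\mapsto a\cdot\varepsilon$, is an isomorphism of left $A$-modules.
\end{lemma}

\begin{proof}
The spanning elements of weight $0$ involve only $V_0$, so $\mathfrak f_{(0)}$ is the image of $\mathfrak g_0\to\mathfrak f$. This map is injective, because the homomorphism $\mathfrak f\to\mathfrak g_0$ that kills $V_1$ is a left inverse.

A spanning element $w^{[p^i]}$ has weight divisible by $p^i$, so those of weight $1$ are iterated brackets $w$. Such a $w$ lies in $V_1$ or equals $\pm[w',w'']$ with $w'\in\mathfrak g_0$ and $w''$ a shorter bracket of weight $1$. By induction on the length, $w\in A\cdot V_1$. So the map is surjective.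

For injectivity we construct a left inverse. Let $N=A\otimes V_1$, and make it an $A$-bimodule by letting $A_+$ act on the right by zero. Let $A\oplus N$ be the algebra with $N^2=0$. The map that sends $v\in V_0$ to $v$ and $\varepsilon\in V_1$ to $1\otimes\varepsilon$ kills $R$, so it extends to an algebra homomorphism $\psi\colon u(\mathfrak f)\to A\oplus N$. If $x\in V_0$ and $\psi(y)=m\in N$, then $\psi([x,y])=xm-mx=xm$. By induction $\psi(x_1\cdots x_l\cdot\varepsilon)=x_1\cdots x_l\otimes\varepsilon$ for $x_i\in V_0$, so $\psi(a\cdot\varepsilon)=a\otimes\varepsilon$ for all $a\in A$.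
\end{proof}

\begin{proposition}\label{prop:transfer}
Let $\mathfrak g=\mathfrak g(V_0\oplus ke,R)$, let $J\subseteq A$ be the left ideal generated by homogeneous elements $j_1,\dots,j_s$, and let $\mathfrak h\subseteq\mathfrak g$ be the restricted subalgebra generated by $V_0$ and $j_1\cdot e,\dots,j_s\cdot e$. If $\mathfrak h$ is finitely presented, then so is the left $A$-module $J$.
\end{proposition}

\begin{proof}
Let $V_1$ have basis $e_1,\dots,e_s$, let $\mathfrak f$ be as above, and let $\pi\colon\mathfrak f\to\mathfrak g$ be the homomorphism that is the identity on $\mathfrak g_0$ and sends $e_i$ to $j_i\cdot e$. Its image is $\mathfrak h$. It preserves the weight of the generators, hence all weights, so $K=\ker\pi$ is the direct sum of the spaces $K_{(m)}=K\cap\mathfrak f_{(m)}$, and $K_{(0)}=0$ by Lemma~\ref{lem:weight}. The same lemma identifies $\mathfrak f_{(1)}$ with $A^s$ and $\mathfrak g_{(1)}$ with $A$. Since $\pi(a\cdot e_i)=aj_i\cdot e$, the map $\pi$ in weight $1$ becomes $A^s\to A$, $(a_i)\mapsto\sum_ia_ij_i$, with image $J$ and kernel $K_{(1)}$. It remains to show that the $A$-module $K_{(1)}$ is finitely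 generated.

Suppose $\mathfrak h$ is finitely presented. By Lemma~\ref{lem:fp}(a), the kernel of $F(V_0\oplus V_1)\to\mathfrak f\to\mathfrak h$ is a finitely generated restricted ideal, and so is its image $K$ in $\mathfrak f$. Replace the generators of $K$ by their weight components, which lie in $K$, and let $S_1$ be the finite set of those of weight $1$; the others have weight at least $2$. Consider
\[
K'=A\cdot S_1\ \oplus\ \bigoplus_{m\ge2}\mathfrak f_{(m)} .
\]
It is stable under $\operatorname{ad}\mathfrak g_0$. The bracket of an element of $K'$ with an element of weight at least $1$ has components of weight at least $2$ only. The $p$-th power of an element of $K'$, computed in $u(\mathfrak f)$, has components of weight at least $p\ge2$ only. So $K'$ is a restricted ideal that contains all the generators, whence $K\subseteq K'$ and $K_{(1)}\subseteq A\cdot S_1\subseteq K_{(1)}$.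
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $(V,R)$ as in Section~\ref{sec:example} and $\mathfrak g=\mathfrak g(V,R)$, which is finitely presented by construction. By Propositions~\ref{prop:star} and~\ref{prop:criterion}, $\mathfrak g$ is Bloch--Kato and $H^i(\mathfrak g)=0$ for $i\ge3$. Let $j_1,\dots,j_s$ be homogeneous generators of the left ideal $J$ of Corollary~\ref{cor:J}. The subalgebra $\mathfrak h$ of Proposition~\ref{prop:transfer} is generated by finitely many homogeneous elements, of degrees at most $3$, and it is not finitely presented because $J$ is not.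

The number of generators is $\dim\mathfrak g_1=|\Omega|d+1$, so we want small sets $\Omega$.

Let $d=3$, and let $\Omega$ consist of representatives of the lines contained in the union of the three coordinate planes of $P=k^3$. Each plane contains $p+1$ lines and each of the three axes is counted twice, so $|\Omega|=3(p+1)-3=3p$, and $\Omega$ spans $P$. A coordinate plane contains $p+1$ elements of $\Omega$. Any other plane meets each coordinate plane in a line, and these three lines do not all coincide, since the three coordinate planes intersect in $0$. So \eqref{eq:H} holds, and $\dim\mathfrak g_1=9p+1$.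

Let $d=4$ and $P=\Pi_1\oplus\Pi_2$ with $\dim\Pi_i=2$, and let $\Omega$ consist of representatives of the $2(p+1)$ lines in $\Pi_1\cup\Pi_2$. A hyperplane contains a line of $\Pi_1$ and a line of $\Pi_2$, and these are different. So \eqref{eq:H} holds, and $\dim\mathfrak g_1=8p+9$.
\end{proof}

\section{Annihilators in the cohomology of a Bloch--Kato algebra}\label{sec:ann}

From now on $k$ is again any field of characteristic $p$. We first determine the shape of a Bloch--Kato algebra.

\begin{lemma}\label{lem:shape}
Let $\mathfrak g$ be Bloch--Kato, $V=\mathfrak g_1$, $A=u(\mathfrak g)$ and $R=\ker(V\otimes V\to A_2)$. Then $A=T(V)/(R)$, and $A$ is Koszul. If $p$ is odd, then $R\subseteq\Lambda^2V$. If $R\subseteq\Lambda^2V$, then $\mathfrak g=\mathfrak g(V,R)$.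
\end{lemma}

\begin{proof}
Since $V$ generates $A$, the space $H^1(\mathfrak g)=V^*$ has internal degree $1$. The algebra $H^\bullet(\mathfrak g)$ is generated by $H^1$, so $H^i=\operatorname{Ext}^{i,i}$ for all $i$. Let $I=\ker(T(V)\to A)$, which vanishes in degrees below $2$. Then Lemma~\ref{lem:fp}(b) gives $I/(T_+I+IT_+)=\operatorname{Tor}^A_2(k,k)$, which is concentrated in degree $2$. So $I$ is generated by $I_2=R$, and $A$ is Koszul. Write $\mathfrak g=F(V)/K$. Then $I=(K)$ and $K_1=0$, so $R=K_2\subseteq F(V)_2$. For $p$ odd, $F(V)_2$ is spanned by brackets, so it equals $\Lambda^2V$. If $R\subseteq\Lambda^2V$, then the surjection $\mathfrak g(V,R)\to\mathfrak g$ induces an isomorphism of enveloping algebras, and (P1) applies.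
\end{proof}

For $p=2$ the inclusion $R\subseteq\Lambda^2V$ can fail: $\mathfrak g=kx$ with $x^{[2]}=0$ has $A=k[x]/(x^2)$ and cohomology a polynomial ring in one variable of degree one, so it is Bloch--Kato with $R=k\,x\otimes x$.

For the rest of the paper, $\mathfrak g=\mathfrak g(V,R)$ is Bloch--Kato with $R\subseteq\Lambda^2V$, and
\[
A=u(\mathfrak g),\qquad X=V^*,\qquad H=H^\bullet(\mathfrak g)=\Lambda(X)/(R^\perp),\qquad \operatorname{ann}\lambda=\{h\in H:h\lambda=0\}.
\]
The Bloch--Kato property is a statement about all subalgebras $\langle W\rangle$; the next lemma translates it into a statement about the single algebra $H$. Part (b) is the cohomological counterpart of the role of $D=\iota_\lambda R$ in Section~\ref{sec:criterion}.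

\begin{lemma}\label{lem:ann}
\begin{itemize}
\item[(a)] For $W\subseteq V$ we have $\langle W\rangle=\mathfrak g(W,R_W)$, and the restriction $H\to H^\bullet(\langle W\rangle)$ is surjective with kernel the ideal $(W^\perp)$.
\item[(b)] For $0\ne\lambda\in X$ and $D=\iota_\lambda R$ we have $\operatorname{ann}\lambda=(D^\perp)$ and $H/\operatorname{ann}\lambda\cong H^\bullet(\langle D\rangle)$. In particular, $\operatorname{ann}\lambda$ is generated in degree one.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The algebra $\langle W\rangle$ is Bloch--Kato, and by (P2) its space of quadratic relations is $\ker(W\otimes W\to A_2)=R\cap(W\otimes W)$. A basis of $V$ that extends a basis of $W$ shows $\Lambda^2V\cap(W\otimes W)=\Lambda^2W$, so this space is $R_W$. Lemma~\ref{lem:shape} gives $\langle W\rangle=\mathfrak g(W,R_W)$ and $H^\bullet(\langle W\rangle)=\Lambda(W^*)/(R_W^\perp)$. Restriction is the algebra homomorphism induced by $X\to W^*$. The quotient $H/(W^\perp)$ is $\Lambda(W^*)$ modulo the image of $R^\perp$ in $\Lambda^2W^*$. An element of $\Lambda^2W$ annihilates this image if and only if it lies in $R^{\perp\perp}=R$;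 so the annihilator is $R_W$, and the image is $R_W^\perp$.

(b) Let $W=\ker\lambda$ and $\lambda(x)=1$. Consider the exact sequence of left $A$-modules
\begin{equation}\label{eq:ses}
0\to N\to A/AW\to k\to0,\qquad N=A_+/AW .
\end{equation}
We compute $\operatorname{Ext}_A(N,k)$ in two ways.

By \eqref{eq:shapiro}, the map $\operatorname{Ext}_A^i(k,k)\to\operatorname{Ext}_A^i(A/AW,k)$ is the restriction $H^i\to H^i(\langle W\rangle)$. By (a) it is surjective with kernel $\lambda H^{i-1}$. So the long exact sequence breaks up, and the connecting map is an isomorphism $\delta\colon\operatorname{Ext}_A^{i-1}(N,k)\to\lambda H^{i-1}$ that preserves internal degrees. In particular $\operatorname{Ext}^1_A(N,k)$ is concentrated in internal degree $2$. The module $N$ is generated by the class $\bar x$ of $x$, of degree $1$, so its relations have degree $2$: the annihilator of $\bar x$ is $AD'$, where $D'=\{v\in V:vx\in AW\}$. Now $vx\in AW$ means $v\otimes x\in V\otimes W+R$. The map $1\otimes\lambda\colon V\otimes V\to V$ has kernel $V\otimes W$, sends $v\otimes x$ to $v$, and equals $-\iota_\lambda$ on $\Lambda^2V$. Hence $D'=(1\otimes\lambda)(R)=D$,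 and $N\cong A/AD$ up to a shift of degree.

Let $g\colon N\to k$ be the homomorphism with $g(\bar x)=1$; it corresponds to the augmentation $A/AD\to k$. By \eqref{eq:shapiro}, the map $H\to\operatorname{Ext}_A(N,k)$, $h\mapsto h\circ g$, is the restriction $H\to H^\bullet(\langle D\rangle)$, which by (a) is surjective with kernel $(D^\perp)$. On the other hand, $\delta$ is, up to sign, the Yoneda product with the class $\xi\in\operatorname{Ext}_A^1(k,N)$ of \eqref{eq:ses}, so $\delta(h\circ g)=\pm h\circ g\circ\xi=\pm h\,\delta(g)$ for homogeneous $h$. Here $\delta(g)$ is a nonzero element of $\lambda H^0=k\lambda$. Since $\delta$ is injective, $h\lambda=0$ if and only if $h\circ g=0$, that is, if and only if $h\in(D^\perp)$.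
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If \eqref{eq:star} holds, apply Proposition~\ref{prop:criterion}. Conversely, let $\mathfrak g(V,R)$ be Bloch--Kato with $H^3=0$, let $0\ne\lambda\in X$ and $D=\iota_\lambda R$. Then $H^2\subseteq\operatorname{ann}\lambda$, so $H^2(\langle D\rangle)=0$ by Lemma~\ref{lem:ann}(b). By Lemma~\ref{lem:ann}(a), $H^2(\langle D\rangle)$ is dual to $R_D=R\cap\Lambda^2(\iota_\lambda R)$.
\end{proof}

\begin{remark}
The Bloch--Kato property does not survive extension of scalars. For $(V_0,R)$ and $E=\mathbb F_{p^d}$ as in Corollary~\ref{cor:J}, the complex \eqref{eq:res} stays exact over $E$, so $H^3(\mathfrak g(V_{0,E},R_E))=0$, while \eqref{eq:star} fails at $\lambda_E$ by Lemma~\ref{lem:bad}. By Theorem~\ref{thm:class}, $\mathfrak g(V_{0,E},R_E)$ is not Bloch--Kato over $E$.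
\end{remark}

\section{Coherence when the field is large}\label{sec:coherence}

We keep the notation of Section~\ref{sec:ann}, put $n=\dim V$, and assume that $k$ is infinite or $n\le|k|+1$. The strategy is to split $A$ into two tractable parts: the quotient $u(\mathfrak g/\mathfrak g')$ is the Noetherian ring $S=\operatorname{Sym}(V)$, and we shall show that $u(\mathfrak g')$ behaves homologically like a free algebra. The homology of $u(\mathfrak g')$ is computed by a complex of free $S$-modules whose value at a point $\lambda\in X$ is the dual of the complex $(H,\,h\mapsto\lambda h)$. So we first look for a point $\lambda$ at which the latter is exact in degrees at least two. A $\lambda$ in general position has this property, and the hypothesis on $k$ serves to find such a $\lambda$ that is defined over $k$.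

\begin{lemma}\label{lem:forms}
A nonzero homogeneous polynomial of degree $a\le q$ over $\mathbb F_q$ does not vanish identically on $\mathbb F_q^{\,n}$.
\end{lemma}

\begin{proof}
A nonzero polynomial of degree less than $q$ in each variable does not vanish identically, by induction on the number of variables, since a nonzero polynomial of degree less than $q$ in one variable has fewer than $q$ roots. This settles $a<q$. If $a=q$, the only monomials with an exponent $\ge q$ are the $t_i^q$. Replacing $t_i^q$ by $t_i$ does not change the function, and causes no cancellation because all other monomials have degree $q\ge2$.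
\end{proof}

The bound is sharp: $t_1^qt_2-t_1t_2^q$ has degree $q+1$ and vanishes on $\mathbb F_q^{\,2}$.

\begin{lemma}\label{lem:good}
If $n\ge1$, there is $0\ne\lambda\in X$ with $(\operatorname{ann}\lambda)\cap H^i=\lambda H^{i-1}$ for all $i\ge2$.
\end{lemma}

\begin{proof}
For $\lambda\in X$ let $m_\lambda\colon X\to H^2$ be multiplication by $\lambda$. In fixed bases it is a matrix whose entries are linear forms in the coordinates $t_1,\dots,t_n$ of $\lambda$. Let $a$ be its rank over $k(t_1,\dots,t_n)$. The nonzero vector $(t_1,\dots,t_n)$ lies in the kernel because $\lambda^2=0$ in $\Lambda(X)$, so $a\le n-1$, and $a\le|k|$ if $k$ is finite. If $a\ge1$, some $a\times a$ minor is a nonzero form of degree $a$. It does not vanish identically on $X$, by Lemma~\ref{lem:forms} or because $k$ is infinite. So there is $\lambda\ne0$ with $\operatorname{rank}m_\lambda=a$; for $a=0$ any $\lambda\ne0$ has this property.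

We claim that $m_\nu(\ker m_\lambda)\subseteq\operatorname{im}m_\lambda$ for every $\nu\in X$. Choose bases of $X$ and $H^2$ in which
\[
m_\lambda=\begin{pmatrix}1_a&0\\0&0\end{pmatrix},\qquad m_\nu=\begin{pmatrix}\ast&\ast\\ \ast&Z\end{pmatrix}.
\]
All $(a+1)\times(a+1)$ minors of the matrix of linear forms are zero polynomials, so those of $m_\lambda+sm_\nu$ vanish in $k[s]$. Take the minor formed by the first $a$ rows and columns and the row and column of an entry $\zeta$ of $Z$. Its last row and last column are divisible by $s$. The terms of the determinant that contain the corner entry $s\zeta$ add up to $s\zeta(1+O(s))$, and every other term contains two entries divisible by $s$. So $\zeta=0$ and $Z=0$, which is the claim.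

Thus $\nu\mu\in\lambda X$ for all $\nu\in X$ and $\mu\in\operatorname{ann}\lambda\cap X$. By Lemma~\ref{lem:ann}(b), which is where the Bloch--Kato property enters, $(\operatorname{ann}\lambda)\cap H^i=H^{i-2}X(\operatorname{ann}\lambda\cap X)\subseteq\lambda H^{i-1}$ for $i\ge2$. The reverse inclusion holds because $\lambda^2=0$.
\end{proof}

Let $H_i=(H^i)^*$, and let $\mathcal K(\mathfrak g)$ be the complex with terms $S\otimes H_i$ and differential $\partial=\sum_jx_j\otimes\iota_{x_j^*}$. By \eqref{eq:koszul} it is obtained from the Koszul resolution by applying $S\otimes_A-$, so its homology is $\operatorname{Tor}^A_\bullet(S,k)$. The differential does not depend on the basis.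

\begin{lemma}\label{lem:complex}
The homology of $\mathcal K(\mathfrak g)$ vanishes in degrees $i\ge2$.
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=0$ we have $H=k$. Let $n\ge1$, take $\lambda$ from Lemma~\ref{lem:good}, and let $W=\ker\lambda$ and $\lambda(x)=1$. The functional $\lambda$ controls the complex in the direction of $x$, and the inductive hypothesis controls what remains. By Lemma~\ref{lem:ann}(a), $\langle W\rangle=\mathfrak g(W,R_W)$ is Bloch--Kato with $n-1$ generators and cohomology $\bar H=H/(\lambda)$, so the lemma holds for it.

Use a basis $w_1,\dots,w_{n-1},x$ of $V$ with $w_j\in W$ and dual basis $\mu_1,\dots,\mu_{n-1},\lambda$. Then $S=S_W[x]$ with $S_W=\operatorname{Sym}(W)$, and $\partial=\partial_W+x\iota_\lambda$ with $\partial_W=\sum_jw_j\otimes\iota_{\mu_j}$. Since $\iota_\lambda$ is dual to multiplication by $\lambda$, we have inside $H_i$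
\[
\ker\iota_\lambda=(\lambda H^{i-1})^\perp=(\bar H^i)^*=:\bar H_i,\qquad\iota_\lambda(H_{i+1})=(\operatorname{ann}\lambda\cap H^i)^\perp ,
\]
and these subspaces agree for $i\ge2$ by the choice of $\lambda$. The $\mu_j$ restrict to the dual basis of $W^*$, so $(S_W\otimes\bar H_\bullet,\partial_W)$ is the complex $\mathcal K(\langle W\rangle)$.

Let $i\ge2$ and let $\zeta=\sum_{j\le m}x^j\zeta_j$ be a cycle, with $\zeta_j\in S_W\otimes H_i$. We show by induction on $m$ that $\zeta$ is a boundary. The coefficient of $x^{m+1}$ in $\partial\zeta$ is $\iota_\lambda\zeta_m$, so $\iota_\lambda\zeta_m=0$. If $m\ge1$, write $\zeta_m=\iota_\lambda\eta$ with $\eta\in S_W\otimes H_{i+1}$. Then $\partial(x^{m-1}\eta)=x^m\zeta_m+x^{m-1}\partial_W\eta$, and $\zeta-\partial(x^{m-1}\eta)$ is a cycle of smaller degree in $x$. If $m=0$, then $\iota_\lambda\zeta_0=0$ and $\partial_W\zeta_0=0$, so $\zeta_0$ is a cycle of $\mathcal K(\langle W\rangle)$. Hence $\zeta_0=\partial_W\eta'$ with $\eta'\in S_W\otimes\bar H_{i+1}$, and $\iota_\lambda\eta'=0$ gives $\zeta_0=\partial\eta'$.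
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pos}]
The statement about odd $p$ is part of Lemma~\ref{lem:shape}.

\emph{The ideal $\mathfrak g'$.} The algebra $u(\mathfrak g/\mathfrak g')$ is the largest commutative quotient of $A$, namely $T(V)/(R+\Lambda^2V)$, and this is $S$ because $R\subseteq\Lambda^2V$. By (P1), $\mathfrak g'=\mathfrak g\cap\ker(A\to S)$ is homogeneous. Put $A'=u(\mathfrak g')$. The right ideal $\mathfrak g'A$ is two-sided, since $xy=yx+[x,y]$ for $x\in\mathfrak g$ and $y\in\mathfrak g'$; so $S=A/\mathfrak g'A=k\otimes_{A'}A$. A free resolution $Q_\bullet$ of a left $A$-module $N$ is free over $A'$ by (P2), and $k\otimes_{A'}Q_\bullet=S\otimes_AQ_\bullet$. Therefore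
\begin{equation}\label{eq:change}
\operatorname{Tor}_i^{A'}(k,N)=\operatorname{Tor}_i^A(S,N).
\end{equation}
For $N=k$, Lemma~\ref{lem:complex} gives $\operatorname{Tor}_i^{A'}(k,k)=0$ for $i\ge2$. So the minimal resolution of the right $A'$-module $k$ has length at most one, and $\operatorname{Tor}_i^{A'}(k,-)=0$ for $i\ge2$.

\emph{Coherence of $A$.} Let $N$ be a finitely generated graded submodule of a free $A$-module $L$ of finite rank. As $L$ is free over $A'$, we get $\operatorname{Tor}_i^{A'}(k,N)=\operatorname{Tor}^{A'}_{i+1}(k,L/N)=0$ for $i\ge1$. By \eqref{eq:change}, $S\otimes_AQ_\bullet$ is then a free resolution of the $S$-module $S\otimes_AN$, and $k\otimes_S(S\otimes_AQ_\bullet)=k\otimes_AQ_\bullet$. Hence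
\[
\operatorname{Tor}_i^A(k,N)=\operatorname{Tor}_i^S(k,S\otimes_AN)\qquad(i\ge0).
\]
The right side is finite-dimensional, because $S$ is Noetherian and $S\otimes_AN$ is finitely generated. In particular $N$ is finitely presented, and $A$ is graded-coherent.

\emph{Subalgebras.} Let $\mathfrak h$ be homogeneous and finitely generated. The homogeneous components of finitely many generators span a finite-dimensional graded subspace $G$ with $\mathfrak h=\langle G\rangle$, and $N=A\mathfrak h=AG$ is a finitely generated graded left ideal. By \eqref{eq:shapiro} and \eqref{eq:shift}, $\operatorname{Tor}_i^{u(\mathfrak h)}(k,k)=\operatorname{Tor}_{i-1}^A(k,N)$ for $i\ge1$, and these spaces are finite-dimensional by the previous step. By Lemma~\ref{lem:fp}(c), $\mathfrak h$ is finitely presented.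
\end{proof}

\begin{remark}
The size of $k$ is used only to find a functional of maximal rank in Lemma~\ref{lem:good}, and this is the step that fails for the algebra $\mathfrak g(V_0,R)$ of Section~\ref{sec:example}. There $m_\lambda\colon X\to H^2=R^*$ is the transpose of $\iota_\lambda\colon R\to V_0$, and by Lemma~\ref{lem:bad} the rank $a=n-1$ is attained at a point with coordinates in $\mathbb F_{p^d}$. It is attained at no point with coordinates in $\mathbb F_p$: rank $n-1$ means $\iota_\lambda R=\ker\lambda$, and since $\dim R=n$ the kernel $R\cap\Lambda^2\ker\lambda$ of $\iota_\lambda$ is nonzero, against \eqref{eq:star}. Homogeneity of $\mathfrak h$ is needed for the graded arguments in the last two steps of the proof, and Theorem~\ref{thm:pos} makes no statement about other subalgebras.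
\end{remark}

\begin{thebibliography}{9}

\bibitem{BQ}
Simone Blumer and Claudio Quadrelli, \emph{Variations of Demushkin Groups that are not Absolute Galois Groups}, arXiv:2603.15464 (2026).

\bibitem{PP}
Polishchuk and Positselski, \emph{Quadratic Algebras}.

\end{thebibliography}
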